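\title{A universal exponent for Lipschitz extension between Hadamard manifolds}

\begin{abstract}
Let $X$ and $Y$ be Hadamard manifolds whose sectional curvatures satisfy $\kappa_X\ge -1\ge\kappa_Y$. We prove that for $0\le C\le 1$ every $C$-Lipschitz map from a subset of $X$ to $Y$ extends to a $\sqrt C$-Lipschitz map on $X$, so that the loss in the Lipschitz constant is bounded by a universal power of $C$. The proof replaces the linear modulus $Cr$ by $\omega_C(r)=\operatorname{arccosh}\big((\cosh r)^C\big)$, for which extension is exact. We also show that $\omega_C$ is the least modulus above $Cr$ that is preserved under extension between hyperbolic spaces of all dimensions, and that every universal exponent is smaller than $0.8633$.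
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ and $Y$ be metric spaces, and let $\mathrm{Lip}(f)$ denote the least Lipschitz constant of a map $f$ (it is $0$ if the domain has at most one point). A Lipschitz map defined on a part of $X$ may extend to all of $X$ only at the price of a larger constant. The worst price is recorded by the \emph{loss function}
\[
\mathcal L_{X,Y}(C)=\sup_{\substack{X'\subset X,\ f:X'\to Y\\ \mathrm{Lip}(f)\le C}}\ \ \inf_{\substack{F:X\to Y\\ F|_{X'}=f}}\mathrm{Lip}(F),\qquad C\ge0,
\]
which is nondecreasing in $C$. If $Y=\mathbb R$ nothing is lost: $F(x)=\inf_{x'\in X'}\big(f(x')+C\,d(x,x')\big)$ is a $C$-Lipschitz extension of a $C$-Lipschitz function $f$, so $\mathcal L_{X,\mathbb R}(C)\le C$. In higher dimension the answer depends on curvature.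

A \emph{Hadamard manifold} is a complete, simply connected Riemannian manifold of nonpositive sectional curvature. Let $X$ and $Y$ be Hadamard manifolds with $\kappa_X\ge-1\ge\kappa_Y$. A theorem of Lang and Schr\"oder, extending one of Valentine, gives $\mathcal L_{X,Y}(C)=C$ for all $C\ge1$, and hence $\mathcal L_{X,Y}(C)\le1$ for $C\le1$. The threshold $C=1$ comes from scaling. Dividing all distances in $Y$ by $C$ turns a $C$-Lipschitz map into a $1$-Lipschitz map and turns the bound $\kappa_Y\le-1$ into $\kappa\le-C^2$. For $C\ge1$ the hypothesis survives and for $C<1$ it does not. The loss for $C<1$ is real: Example~\ref{ex:triangle} shows that $\mathcal L_{\mathbb H^2,\mathbb H^2}(C)>C$ for small $C$. One still expects a contraction to extend to a contraction, and a strong contraction to a strong one, with bounds that do not depend on the manifolds. The following conjecture, posed in \cite{Gue}, expresses both expectations at once.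

\begin{quote}
\textbf{Conjecture.} There is $\alpha\in(0,1)$ such that $\mathcal L_{X,Y}(C)\le C^\alpha$ for all Hadamard manifolds $X,Y$, of any dimensions, with $\kappa_X\ge-1\ge\kappa_Y$, and all $C\in[0,1)$.
\end{quote}

We call such an $\alpha$ a \emph{universal exponent}. The conjecture is true, and $\alpha=\frac12$ is a universal exponent. Since the condition $d(f(x),f(x'))\le C\,d(x,x')$ cannot be preserved under extension, we look for a slightly weaker condition that can. Hyperbolic trigonometry is written in terms of $\cosh d$, and the right condition turns out to be linear in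
\[
\ell(r)=\log\cosh r ,
\]
an increasing convex bijection of $[0,\infty)$ with $\ell(r)/r^2\to\frac12$ as $r\to0$ and $\ell(r)=r-\log2+o(1)$ as $r\to\infty$. For $t>0$ define $\omega_t:[0,\infty)\to[0,\infty)$ by $\ell(\omega_t(r))=t\,\ell(r)$, that is,
\[
\omega_t(r)=\operatorname{arccosh}\big((\cosh r)^t\big).
\]
Inserting the two expansions of $\ell$ into $\ell(\omega_t(r))=t\,\ell(r)$ gives
\begin{equation}\label{eq:asym}
\frac{\omega_t(r)}{r}\to\sqrt t\quad(r\to0),\qquad \omega_t(r)=tr+(1-t)\log2+o(1)\quad(r\to\infty).
\end{equation}
Thus $\omega_t$ has slope $t$ at large scales and slope $\sqrt t$ at small scales. The core of the paper is an exact Kirszbraun-type theorem for this modulus; CAT$(-1)$ spaces are recalled in Section~\ref{sec:comparison}.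

\begin{theorem}\label{thm:exact}
Let $X$ be a complete connected Riemannian manifold with sectional curvature $\ge-1$ (for example, a Hadamard manifold with $\kappa_X\ge-1$), and let $Y$ be a complete \textup{CAT}$(-1)$ space (for example, a Hadamard manifold with $\kappa_Y\le-1$). Let $0<t\le1$, let $X'\subset X$, and let $f:X'\to Y$ satisfy
\begin{equation}\label{eq:modulus}
\cosh d(f(x),f(x'))\le\big(\cosh d(x,x')\big)^t
\end{equation}
for all $x,x'\in X'$. Then $f$ extends to a map $F:X\to Y$ that satisfies \eqref{eq:modulus} for all $x,x'\in X$.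
\end{theorem}

Condition \eqref{eq:modulus} says that $d(f(x),f(x'))\le\omega_t(d(x,x'))$. For $t=1$ it says that $f$ is $1$-Lipschitz; the proof treats this case together with the others and does not use the result quoted above. A $C$-Lipschitz map satisfies \eqref{eq:modulus} with $t=C$, and this settles the conjecture.

\begin{theorem}\label{thm:main}
Let $X,Y$ be as in Theorem~\ref{thm:exact}. Then $\mathcal L_{X,Y}(C)\le\sqrt C$ for $0\le C\le1$. For $0<C\le1$, every $C$-Lipschitz map $f:X'\to Y$ with $X'\subset X$ has an extension $F:X\to Y$ such that, for all $x,x'\in X$ and $d=d(x,x')$,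
\[
d(F(x),F(x'))\le\omega_C(d)\le\min\big\{\sqrt C\,d,\ Cd+(1-C)\log2\big\}.
\]
\end{theorem}

So the extension loses a square root at small scales and only an additive constant at large scales.

\begin{corollary}\label{cor:scaled}
Let $a,b>0$, let $X$ be a complete connected Riemannian manifold with $\kappa_X\ge-a^2$, and let $Y$ be a Hadamard manifold with $\kappa_Y\le-b^2$. Then $\mathcal L_{X,Y}(C)\le\sqrt{aC/b}$ for $0\le C\le a/b$.
\end{corollary}

Could another modulus give a better exponent by the same route? Call $\omega:[0,\infty)\to[0,\infty)$ \emph{self-extending} if the following holds for all $n,m\ge2$, all finite $X'\subset\mathbb H^n$ and all $p\in\mathbb H^n\setminus X'$: whenever $f:X'\to\mathbb H^m$ satisfies $d(f(x),f(x'))\le\omega(d(x,x'))$ for all $x\ne x'$ in $X'$, there is $q\in\mathbb H^m$ with $d(q,f(x))\le\omega(d(p,x))$ for all $x\in X'$. No continuity or monotonicity of $\omega$ is assumed.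

\begin{theorem}\label{thm:least}
Let $0<C<1$. Then $\omega_C$ is the least self-extending modulus with $\omega(r)\ge Cr$ for all $r$. That is, $\omega_C$ is self-extending and satisfies $\omega_C(r)\ge Cr$, and every self-extending $\omega$ with $\omega(r)\ge Cr$ for all $r$ satisfies $\omega\ge\omega_C$ on $(0,\infty)$. In particular $\sup_{r>0}\omega(r)/r\ge\sqrt C$ for every such $\omega$.
\end{theorem}

The configuration behind Theorem~\ref{thm:least} also bounds the loss itself from below.

\begin{theorem}\label{thm:lower}
Let $\Lambda(C)=\sup_{X,Y}\mathcal L_{X,Y}(C)$, the supremum being taken over all Hadamard manifolds with $\kappa_X\ge-1\ge\kappa_Y$. For $R>0$ let $d=d(R)>0$ be defined by $\cosh d=\cosh^2R$. Then for every $R>0$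
\[
\Lambda(C)\ge\frac1R\operatorname{arccosh}\sqrt{\cosh(Cd)}\qquad(0<C\le1).
\]
Hence $\liminf_{C\to0}\Lambda(C)/C\ge\sqrt2$, and every universal exponent $\alpha$ satisfies
\[
\alpha\le\inf_{R>0}\frac{d\,\sqrt{\cosh^2R+1}}{2R\cosh R}<0.8633 .
\]
\end{theorem}

The best universal exponent therefore lies in $[\frac12,0.8633)$; we do not determine it. Theorem~\ref{thm:least} shows that $\sqrt C$ is the best constant obtainable from an extension theorem that preserves a modulus exactly. It does not say that $\Lambda(C)=\sqrt C$.

\section{Hyperbolic space and regular simplices}\label{sec:model}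

To extend a map $f$ from points $x_1,\dots,x_k$ to one further point $p$ is to find a point $q$ within prescribed distances of the images $y_i=f(x_i)$. We first see what governs this problem in hyperbolic space.

Equip $\mathbb R^{n+1}$ with the form $\langle x,y\rangle=-x_0y_0+x_1y_1+\dots+x_ny_n$. In the hyperboloid model, $\mathbb H^n=\{x:\langle x,x\rangle=-1,\ x_0>0\}$, the distance is given by $\cosh d(x,y)=-\langle x,y\rangle$, the tangent space at $p$ is the Euclidean space $p^\perp$, and the unit-speed geodesic from $p$ in the direction of a unit vector $u\in p^\perp$ is $\sigma(s)=(\cosh s)\,p+(\sinh s)\,u$. Two consequences are used throughout. If $x_i$ lies at distance $d_i$ from $p$ in the direction $u_i$, then expanding $-\langle x_i,x_j\rangle$ gives the law of cosines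
\begin{equation}\label{eq:cosines}
\cosh d(x_i,x_j)=\cosh d_i\cosh d_j-\sinh d_i\sinh d_j\,\langle u_i,u_j\rangle .
\end{equation}
And the addition formula $\sinh(l-s)=\sinh l\cosh s-\cosh l\sinh s$ shows that, for $l>0$,
\begin{equation}\label{eq:interp}
\sigma(s)=\frac{\sinh(l-s)\,\sigma(0)+\sinh s\;\sigma(l)}{\sinh l}.
\end{equation}

Since $\cosh d(q,z)$ is linear in $z$, weighted sums of such terms can be computed exactly. For points $z_1,\dots,z_k$ of any metric space $Z$ and weights $\mu_1,\dots,\mu_k\ge0$, not all zero, put
\begin{equation}\label{eq:hE}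
h_\mu(q)=\sum_i\mu_i\cosh d(q,z_i)\quad(q\in Z),\qquad E_\mu=\sum_{i,j}\mu_i\mu_j\cosh d(z_i,z_j).
\end{equation}

\begin{lemma}\label{lem:model}
If $Z=\mathbb H^n$, then $\min_Zh_\mu=\sqrt{E_\mu}$.
\end{lemma}

\begin{proof}
Let $z=\sum_i\mu_iz_i\in\mathbb R^{n+1}$. Then $-\langle z,z\rangle=E_\mu>0$ and the first coordinate of $z$ is positive, so $q_0=z/\sqrt{E_\mu}$ lies in $\mathbb H^n$. Hence $h_\mu(q)=-\langle q,z\rangle=\sqrt{E_\mu}\cosh d(q,q_0)$.
\end{proof}

\begin{lemma}\label{lem:simplex}
Let $N\ge3$ and $s>0$, and define $\rho>0$ by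
\begin{equation}\label{eq:radius}
\cosh^2\rho=\frac1N+\Big(1-\frac1N\Big)\cosh s .
\end{equation}
There are points $y_1,\dots,y_N\in\mathbb H^{N-1}$ at mutual distance $s$ and a point $o$ at distance $\rho$ from each of them. Every $q\in\mathbb H^{N-1}$ satisfies $\max_id(q,y_i)\ge\rho$.
\end{lemma}

\begin{proof}
Projecting the standard basis of $\mathbb R^N$ to the hyperplane of vectors with coordinate sum zero gives vectors with inner products $\delta_{ij}-\frac1N$; after normalization they are unit vectors $e_1,\dots,e_N$ in a Euclidean space of dimension $N-1$ with $\langle e_i,e_j\rangle=-\frac1{N-1}$ for $i\ne j$. Let $y_i$ lie at distance $\rho$ from a point $o$ in the direction $e_i$. By \eqref{eq:cosines} and \eqref{eq:radius}, for $i\neq j$,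
\[
\cosh d(y_i,y_j)=\cosh^2\rho+\frac{\sinh^2\rho}{N-1}=\frac{N\cosh^2\rho-1}{N-1}=\cosh s .
\]
With all weights equal to $1$ we have $E_\mu=N+N(N-1)\cosh s=N^2\cosh^2\rho$, so Lemma~\ref{lem:model} gives $N\max_i\cosh d(q,y_i)\ge h_\mu(q)\ge N\cosh\rho$.
\end{proof}

We call $y_1,\dots,y_N$ a \emph{regular simplex} with side $s$, center $o$ and circumradius $\rho$. The case $N=3$ already shows why the linear modulus fails and why $\omega_t$ does not.

\begin{example}\label{ex:triangle}
For $N=3$, formula \eqref{eq:radius} reads $\sinh\frac s2=\frac{\sqrt3}2\sinh\rho$. So $s/\rho\to\sqrt3$ as $\rho\to0$, as in the Euclidean plane, while $s/\rho\to2$ as $\rho\to\infty$, as in a tripod. Let $x_1,x_2,x_3\in\mathbb H^2$ be an equilateral triangle with side $d$, center $p$ and circumradius $R$, and let $f$ map it onto an equilateral triangle with side $s$ and circumradius $\rho$. By Lemma~\ref{lem:simplex}, wherever $p$ is sent, its image is at distance at least $\rho$ from some vertex, and the center achieves $\rho$.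

\emph{Linear modulus.} Take $d=C^{-1/2}$ and $s=Cd=C^{1/2}$, so that $\mathrm{Lip}(f)=C$. Every extension $F$ has $\mathrm{Lip}(F)\ge\rho/R$. As $C\to0$ the first triangle is large and the second is small, so $\rho/R\sim(s/\sqrt3)/(d/2)=\frac2{\sqrt3}\,C$. Hence $\liminf_{C\to0}\mathcal L_{\mathbb H^2,\mathbb H^2}(C)/C\ge\frac2{\sqrt3}>1$.

\emph{The modulus $\omega_t$.} Take $s=\omega_t(d)$ with $0<t\le1$. Sending $p$ to the center preserves \eqref{eq:modulus} if and only if $\cosh^2\rho\le(\cosh^2R)^t$. By \eqref{eq:radius}, applied to both triangles, this is the inequality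
\[
\tfrac13\cdot1^t+\tfrac23(\cosh d)^t\le\big(\tfrac13\cdot1+\tfrac23\cosh d\big)^t ,
\]
which holds because $z\mapsto z^t$ is concave.
\end{example}

The weights $\frac13$ and $\frac23$ are the proportions of diagonal and off-diagonal pairs $(i,j)$ in $E_\mu$. The general proof is the same application of Jensen's inequality to an average over pairs, once two things are supplied: substitutes for Lemma~\ref{lem:model} in variable curvature, and a way to find $q$ when no symmetry points to it. With $N$ vertices the weights become $\frac1N$ and $1-\frac1N$, and the gap in Jensen's inequality closes as $N\to\infty$; this is the source of the minimality of $\omega_C$ in Theorem~\ref{thm:least}.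

\section{Two comparison inequalities}\label{sec:comparison}

Lemma~\ref{lem:model} consists of two inequalities: $h_\mu\ge\sqrt{E_\mu}$ everywhere, and $h_\mu\le\sqrt{E_\mu}$ somewhere. The first persists when the curvature is at least $-1$, the second when it is at most $-1$. We use the first in the domain and the second in the target.

\subsection*{Curvature bounded below}

Let $X$ be a complete connected Riemannian manifold with $\kappa_X\ge-1$, and let $p,x_1,\dots,x_k\in X$. By completeness each $x_i\ne p$ is joined to $p$ by a minimal geodesic; fix one and let $u_i\in T_pX$ be its initial unit vector. Put $u_i=0$ if $x_i=p$, and write $d_i=d(p,x_i)$, $d_{ij}=d(x_i,x_j)$. The hinge version of Toponogov's theorem \cite[Theorem 2.2]{CE} says that $d_{ij}$ is at most the distance between the endpoints of the hinge in $\mathbb H^2$ with the same side lengths $d_i,d_j$ and the same angle. By \eqref{eq:cosines} this means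
\begin{equation}\label{eq:toponogov}
\cosh d_{ij}\le\cosh d_i\cosh d_j-\sinh d_i\sinh d_j\,\langle u_i,u_j\rangle .
\end{equation}
The degenerate cases are direct. If $x_i=p$, both sides equal $\cosh d_j$. If $u_i=u_j\ne0$, the two points lie on one geodesic from $p$ and \eqref{eq:toponogov} says $d_{ij}\le|d_i-d_j|$; this includes $i=j$. If $u_i=-u_j\ne0$, it says $d_{ij}\le d_i+d_j$. These cases cover all of dimension one.

\begin{lemma}\label{lem:domain}
With the notation above, for all $\mu_1,\dots,\mu_k\ge0$,
\[
\sum_{i,j}\mu_i\mu_j\cosh d_{ij}\le\Big(\sum_i\mu_i\cosh d_i\Big)^2 .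
\]
\end{lemma}

\begin{proof}
Multiply \eqref{eq:toponogov} by $\mu_i\mu_j\ge0$ and sum. The right side becomes $\big(\sum_i\mu_i\cosh d_i\big)^2-\big|\sum_i\mu_i\sinh d_i\,u_i\big|^2$.
\end{proof}

\subsection*{Curvature bounded above}

A \emph{geodesic} in a metric space $Y$ is an isometric embedding $\sigma:[0,l]\to Y$. The space $Y$ is CAT$(-1)$ if any two points are joined by a geodesic and every geodesic triangle is at least as thin as its comparison triangle, the triangle in $\mathbb H^2$ with the same side lengths: the distance between two points on the sides is at most the distance between the corresponding points of the comparison triangle. A Hadamard manifold with $\kappa\le-1$ is a complete CAT$(-1)$ space \cite[Theorems II.1A.6 and II.4.1]{BH}. From now on $Y$ is a nonempty complete CAT$(-1)$ space. A subset of $Y$ is \emph{convex} if it contains every geodesic with endpoints in it.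

In $Y$ there are no coordinates in which to add points, and closed balls need not be compact. What replaces both is a strong form of convexity. Call a continuous function $\Phi:Y\to(0,\infty)$ with positive infimum \emph{cosh-convex} if for every geodesic $\sigma:[0,l]\to Y$ with $l>0$
\begin{equation}\label{eq:coshconvex}
\Phi(\sigma(s))\le\frac{\sinh(l-s)\,\Phi(\sigma(0))+\sinh s\;\Phi(\sigma(l))}{\sinh l}\qquad(0\le s\le l).
\end{equation}

\begin{lemma}\label{lem:convex}
\begin{enumerate}
\item[(a)] For each $y\in Y$ the function $q\mapsto\cosh d(q,y)$ is cosh-convex. Linear combinations with nonnegative coefficients, not all zero, and maxima of finitely many cosh-convex functions are cosh-convex.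
\item[(b)] If $\Phi$ is cosh-convex, then $\Phi(\sigma(\theta l))\le(1-\theta)\Phi(\sigma(0))+\theta\,\Phi(\sigma(l))$ for $0\le\theta\le1$. In particular closed balls are convex.
\item[(c)] Let $\Phi$ be cosh-convex and let $K\subset Y$ be nonempty, closed and convex. Then $\Phi|_K$ attains its minimum at some $q\in K$, and $\Phi(y)\ge\Phi(q)\cosh d(q,y)$ for all $y\in K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a comparison triangle for $\sigma(0),\sigma(l),y$, with side $\bar\sigma$ and opposite vertex $\bar y$. Then $\cosh d(\sigma(s),y)\le\cosh d(\bar\sigma(s),\bar y)=-\langle\bar\sigma(s),\bar y\rangle$, and by \eqref{eq:interp} the last quantity is the right side of \eqref{eq:coshconvex}, because $d(\bar\sigma(0),\bar y)=d(\sigma(0),y)$ and $d(\bar\sigma(l),\bar y)=d(\sigma(l),y)$. Inequality \eqref{eq:coshconvex} is linear in $\Phi$, which handles combinations. For $\Phi=\max_i\Phi_i$, the coefficients in \eqref{eq:coshconvex} are nonnegative, so each $\Phi_i(\sigma(s))$ is bounded by the right side of \eqref{eq:coshconvex} for $\Phi$.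

(b) Since $\sinh$ is convex on $[0,\infty)$ and vanishes at $0$, we have $\sinh(\theta l)\le\theta\sinh l$ and $\sinh((1-\theta)l)\le(1-\theta)\sinh l$. A closed ball is a sublevel set of $\cosh d(\cdot,y)$.

(c) Let $\iota=\inf_K\Phi>0$ and choose $q_n\in K$ with $\Phi(q_n)\to\iota$. If $l=d(q_n,q_{n'})>0$, the midpoint of a geodesic from $q_n$ to $q_{n'}$ lies in $K$, and \eqref{eq:coshconvex} at $s=l/2$, where $\sinh(l/2)/\sinh l=1/(2\cosh(l/2))$, gives
\[
\cosh\frac{d(q_n,q_{n'})}2\le\frac{\Phi(q_n)+\Phi(q_{n'})}{2\iota}.
\]
This also holds if $l=0$, and the right side tends to $1$. So $(q_n)$ is Cauchy; by completeness it converges to some $q\in K$, and $\Phi(q)=\iota$ by continuity. Now let $y\in K$ with $l=d(q,y)>0$ (the case $y=q$ is trivial) and let $\sigma$ be a geodesic from $q$ to $y$. It lies in $K$, so $\Phi(q)\le\Phi(\sigma(s))$, and \eqref{eq:coshconvex} yields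
\[
\Phi(y)\ge\Phi(q)\,\frac{\sinh l-\sinh(l-s)}{\sinh s}\qquad(0<s\le l).
\]
As $s\to0$ the quotient tends to $\cosh l$.
\end{proof}

The growth estimate in (c) is what remains of the identity $h_\mu(q)=\sqrt{E_\mu}\cosh d(q,q_0)$ from the proof of Lemma~\ref{lem:model}. Testing it at the points $y_j$ themselves gives the second comparison inequality.

\begin{lemma}\label{lem:target}
Let $y_1,\dots,y_k\in Y$ and $\mu_1,\dots,\mu_k\ge0$, not all zero, and define $h_\mu$ and $E_\mu$ by \eqref{eq:hE} with $z_i=y_i$. Then $\min_Yh_\mu\le\sqrt{E_\mu}$.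
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:convex}, $h_\mu$ is cosh-convex and has a minimizer $q$ with $h_\mu(y_j)\ge h_\mu(q)\cosh d(q,y_j)$ for each $j$. Multiply by $\mu_j$ and sum over $j$: the left side becomes $E_\mu$ and the right side $h_\mu(q)^2$.
\end{proof}

\section{Exact extension}\label{sec:exact}

We prove Theorem~\ref{thm:exact} by adding one point at a time: first against finitely many constraints, then against arbitrarily many.

\subsection*{When finitely many balls meet}

A \emph{probability vector} is a vector $\lambda\in\mathbb R^k$ with $\lambda_i\ge0$ and $\sum_i\lambda_i=1$. Suppose that $y_1,\dots,y_k\in\mathbb H^m$ and that some $q$ satisfies $\cosh d(q,y_i)\le c_i$ for all $i$. For the weights $\mu_i=\lambda_i/c_i$ we then have $h_\mu(q)\le1$, so $E_\mu\le1$ by Lemma~\ref{lem:model}. In a CAT$(-1)$ space this condition, imposed for all $\lambda$, is sufficient. Lemma~\ref{lem:target} provides for each $\lambda$ a point at which the $\lambda$-average of the constraints holds. The point depends on $\lambda$, and a separation argument produces one point that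 satisfies all the constraints.

\begin{proposition}\label{prop:balls}
Let $y_1,\dots,y_k\in Y$ and $c_1,\dots,c_k>0$. Suppose that
\begin{equation}\label{eq:criterion}
\sum_{i,j}\lambda_i\lambda_j\,\frac{\cosh d(y_i,y_j)}{c_ic_j}\le1
\end{equation}
for every probability vector $\lambda$. Then there is $q\in Y$ with $\cosh d(q,y_i)\le c_i$ for all $i$.
\end{proposition}

\begin{proof}
Put $\Phi_i=\cosh d(\cdot,y_i)/c_i$ and $\Phi=\max_i\Phi_i$. By Lemma~\ref{lem:convex}, $\Phi$ attains its minimum $\eta$, and we must show that $\eta\le1$. Consider the nonempty subsets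
\[
A=\{v:\text{ there is } q\in Y \text{ with } \Phi_i(q)\le v_i\text{ for all }i\},\qquad O=\{w:w_i<\eta\text{ for all }i\}
\]
of $\mathbb R^k$. The set $A$ is convex: if $q,q'$ witness $v,v'\in A$, then by Lemma~\ref{lem:convex}(b) the point at fraction $\theta$ of a geodesic from $q$ to $q'$ witnesses $(1-\theta)v+\theta v'$. The set $O$ is convex, and $A\cap O=\emptyset$ since a common point would give $\Phi(q)<\eta$. Disjoint nonempty convex subsets of $\mathbb R^k$ are separated by a hyperplane: there is $\lambda\ne0$ with $\lambda\cdot w\le\lambda\cdot v$ for all $w\in O$, $v\in A$. If some $\lambda_i$ were negative, $\lambda\cdot w$ would be unbounded above on $O$ as $w_i\to-\infty$. So $\lambda_i\ge0$ for all $i$, and we normalize $\lambda$ to a probability vector. Letting $w\to(\eta,\dots,\eta)$ and taking $v=(\Phi_1(q),\dots,\Phi_k(q))$ gives $\eta\le\sum_i\lambda_i\Phi_i(q)$ for all $q\in Y$. The right side is $h_\mu(q)$ for $\mu_i=\lambda_i/c_i$, and $E_\mu$ is the left side of \eqref{eq:criterion}. By Lemma~\ref{lem:target}, $\eta\le\sqrt{E_\mu}\le1$.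
\end{proof}

Criterion \eqref{eq:criterion} involves only the ratios $\cosh d(y_i,y_j)/(c_ic_j)$. Under hypothesis \eqref{eq:modulus} these are bounded by $t$-th powers of the corresponding ratios in $X$. This multiplicative structure is the reason for the choice of $\omega_t$.

\begin{lemma}\label{lem:finite}
Let $X,Y,t$ be as in Theorem~\ref{thm:exact}. Let $p,x_1,\dots,x_k\in X$ and $y_1,\dots,y_k\in Y$ satisfy $\cosh d(y_i,y_j)\le(\cosh d(x_i,x_j))^t$ for all $i,j$. Then there is $q\in Y$ with $\cosh d(q,y_i)\le(\cosh d(p,x_i))^t$ for all $i$.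
\end{lemma}

\begin{proof}
Write $d_i=d(p,x_i)$, $d_{ij}=d(x_i,x_j)$, $c_i=(\cosh d_i)^t$, and let $\lambda$ be a probability vector. The products $\lambda_i\lambda_j$ are nonnegative with sum $1$, and $z\mapsto z^t$ is concave and increasing on $(0,\infty)$. By the hypothesis and Jensen's inequality,
\[
\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d(y_i,y_j)}{c_ic_j}
\le\sum_{i,j}\lambda_i\lambda_j\Big(\frac{\cosh d_{ij}}{\cosh d_i\cosh d_j}\Big)^t
\le\Big(\sum_{i,j}\lambda_i\lambda_j\frac{\cosh d_{ij}}{\cosh d_i\cosh d_j}\Big)^t .
\]
Lemma~\ref{lem:domain} with $\mu_i=\lambda_i/\cosh d_i$ bounds the last sum by $\big(\sum_i\lambda_i\big)^2=1$. So \eqref{eq:criterion} holds, and Proposition~\ref{prop:balls} applies.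
\end{proof}

\subsection*{Infinitely many balls}

If closed balls in $Y$ are compact, as in a Hadamard manifold, the passage from finite to arbitrary families of balls is the finite intersection property. In general we follow, as constraints are added, the admissible point nearest to a fixed base point.

\begin{lemma}\label{lem:infinite}
Let $(B_x)_{x\in S}$ be a nonempty family of closed balls in $Y$, any finitely many of which have a common point. Then all $B_x$ have a common point.
\end{lemma}

\begin{proof}
Fix $x_0\in S$, let $y_0$ and $r_0$ be the center and radius of $B_{x_0}$, and put $\phi=\cosh d(\cdot,y_0)$. For finite $J\subset S$ with $x_0\in J$, the set $K_J=\bigcap_{x\in J}B_x$ is nonempty, closed and convex. By Lemma~\ref{lem:convex}(c), $\phi$ attains its minimum $m_J$ on $K_J$ at some point $\pi_J$, and $1\le m_J\le\cosh r_0$. Let $m=\sup_Jm_J<\infty$. If $J\subset J'$, then $\pi_{J'}\in K_J$, so $m_J\le m_{J'}$ and the growth estimate of Lemma~\ref{lem:convex}(c) gives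
\begin{equation}\label{eq:cauchy}
\cosh d(\pi_J,\pi_{J'})\le\frac{m_{J'}}{m_J}\le\frac m{m_J}.
\end{equation}
Choose finite sets $J_n\ni x_0$ with $m_{J_n}\to m$; replacing $J_n$ by $J_1\cup\dots\cup J_n$, we may assume that they increase. By \eqref{eq:cauchy} the sequence $(\pi_{J_n})$ is Cauchy; let $q$ be its limit. For any $x\in S$, \eqref{eq:cauchy} with $J=J_n$ and $J'=J_n\cup\{x\}$ shows that $d(\pi_{J_n},\pi_{J_n\cup\{x\}})\to0$. So the points $\pi_{J_n\cup\{x\}}\in B_x$ converge to $q$, and $q\in B_x$ because $B_x$ is closed.
\end{proof}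

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
If $X'=\emptyset$, take $F$ constant. Otherwise consider the maps $g:S\to Y$ with $X'\subset S\subset X$ that extend $f$ and satisfy \eqref{eq:modulus} on $S$, ordered by inclusion of graphs. The map $f$ is one of them. The union of a nonempty chain is again such a map, since any two points of its domain lie in the domain of one member of the chain. By Zorn's lemma there is a maximal $g:S\to Y$. Suppose that $p\in X\setminus S$. For $x\in S$ let $B_x$ be the closed ball with center $g(x)$ and radius $\omega_t(d(p,x))$. By Lemma~\ref{lem:finite} any finitely many $B_x$ have a common point, so by Lemma~\ref{lem:infinite} there is $q\in\bigcap_{x\in S}B_x$. Setting $g(p)=q$ extends $g$ to $S\cup\{p\}$ and preserves \eqref{eq:modulus}, against maximality. Hence $S=X$.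
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
The hypotheses on $X$ enter only through \eqref{eq:toponogov}. The proof therefore applies to every metric space $X$ in which \eqref{eq:toponogov} holds at each point $p$, with vectors $u_i$, depending only on $p$ and $x_i\neq p$, in the unit sphere of some Hilbert space; infinite-dimensional hyperbolic space is an example. The curvature bound on $Y$ enters through \eqref{eq:coshconvex}, completeness of $Y$ through the Cauchy sequences in Lemmas~\ref{lem:convex} and~\ref{lem:infinite}, and $t\le1$ through Jensen's inequality. The following examples show what fails otherwise.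

\emph{Curvature.} In the plane of constant curvature $-a^2$, an equilateral triangle with side $s$ has circumradius $\rho_a$ with $\sinh\frac{as}2=\frac{\sqrt3}2\sinh(a\rho_a)$, so $\rho_a=\frac s2+\frac1a\log\frac2{\sqrt3}+o(1)$ as $s\to\infty$. If $a>b$, then $\rho_b>\rho_a$ for large $s$, and the distance-preserving map from the vertices of such a triangle in curvature $-a^2$ to those of one in curvature $-b^2$ has no $1$-Lipschitz extension to the center. Taking $a>1=b$ or $a=1>b$ shows that neither curvature bound can be relaxed when $t=1$.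

\emph{Completeness of $Y$.} The identity map of $X'=Y=(0,1)$ has no continuous extension to $X=\mathbb R$.

\emph{The range of $t$.} Let $t>1$ and $X=Y=\mathbb R$. Map two points at distance $2R$ to two points at distance $\omega_t(2R)$. An extension to the midpoint requires $\omega_t(2R)\le2\omega_t(R)$, whereas $\omega_t(2R)-2\omega_t(R)\to(t-1)\log2>0$ as $R\to\infty$ by \eqref{eq:asym}.
\end{remark}

\section{From the modulus to the Lipschitz constant}\label{sec:lip}

To apply Theorem~\ref{thm:exact} to a $C$-Lipschitz map we need $Cr\le\omega_C(r)$; to read off a Lipschitz constant for the extension we need a linear upper bound. The two upper bounds below are the asymptotic expressions in \eqref{eq:asym}, so neither constant can be improved.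

\begin{lemma}\label{lem:omega}
For $0<C\le1$ and $r\ge0$,
\[
Cr\le\omega_C(r)\le\min\big\{\sqrt C\,r,\ Cr+(1-C)\log2\big\}.
\]
\end{lemma}

\begin{proof}
\emph{Lower bound.} The function $\ell$ is convex with $\ell(0)=0$, so $\ell(Cr)\le C\ell(r)=\ell(\omega_C(r))$.

\emph{First upper bound.} Let $g(u)=\ell(\sqrt u)$. Then $g'(u)=\tanh\sqrt u/(2\sqrt u)$ for $u>0$. The quotient $\tanh v/v$ is nonincreasing, since $\tanh$ is concave on $[0,\infty)$ and vanishes at $0$. So $g$ is concave with $g(0)=0$, whence $\ell(\omega_C(r))=Cg(r^2)\le g(Cr^2)=\ell(\sqrt C\,r)$.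

\emph{Second upper bound.} Put $w=e^{2r}\ge1$. Then
\[
(\cosh r)^C=2^{-C}e^{-Cr}(1+w)^C,\qquad\cosh\big(Cr+(1-C)\log2\big)=2^{-C}e^{-Cr}\big(w^C+4^{C-1}\big),
\]
so we need $(1+w)^C-w^C\le4^{C-1}$. The left side has derivative $C\big((1+w)^{C-1}-w^{C-1}\big)\le0$, so it is at most its value $2^C-1$ at $w=1$. Finally $4^{C-1}-(2^C-1)=(2^{C-1}-1)^2\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $C=0$, then $f$ is constant or has empty domain, so it has a constant extension and $\mathcal L_{X,Y}(0)=0$. Let $0<C\le1$ and $\mathrm{Lip}(f)\le C$. By the lower bound in Lemma~\ref{lem:omega}, $f$ satisfies \eqref{eq:modulus} with $t=C$. Theorem~\ref{thm:exact} gives an extension $F$ with $d(F(x),F(x'))\le\omega_C(d(x,x'))$ on $X$, and the upper bounds in Lemma~\ref{lem:omega} give the rest. In particular $\mathrm{Lip}(F)\le\sqrt C$.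
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:scaled}]
Multiply the distances in $X$ by $a$ and those in $Y$ by $b$. The curvatures are divided by $a^2$ and $b^2$, so they become $\ge-1$ and $\le-1$, and all Lipschitz constants are multiplied by $b/a$. A $C$-Lipschitz map becomes $(bC/a)$-Lipschitz with $bC/a\le1$. By Theorem~\ref{thm:main} it has an extension with constant at most $\sqrt{bC/a}$ in the new metrics, that is, at most $\frac ab\sqrt{bC/a}=\sqrt{aC/b}$ in the original ones.
\end{proof}

\section{Lower bounds from high-dimensional simplices}\label{sec:lower}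

Both remaining theorems come from one configuration. Fix $R>0$ and $N\ge3$, let $p\in\mathbb H^N$, and let $x_1,\dots,x_N$ be the points at distance $R$ from $p$ in $N$ orthonormal directions. By \eqref{eq:cosines} their mutual distance is the number $d=d(R)$ with $\cosh d=\cosh^2R$, that is, $d=\omega_2(R)$. Orthonormal directions have the advantage that $d$ does not depend on $N$, so that we can let $N\to\infty$ without assuming anything about the continuity of a modulus. For $s>0$ let $f_s$ map $x_1,\dots,x_N$ to the vertices $y_1,\dots,y_N$ of a regular simplex with side $s$ in $\mathbb H^{N-1}$. By Lemma~\ref{lem:simplex}, if $q\in\mathbb H^{N-1}$ satisfies $d(q,y_i)\le r$ for all $i$, then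
\begin{equation}\label{eq:simplexbound}
\cosh^2r\ge\frac1N+\Big(1-\frac1N\Big)\cosh s .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:least}]
The modulus $\omega_C$ is self-extending by Theorem~\ref{thm:exact} and dominates $Cr$ by Lemma~\ref{lem:omega}. Let $\omega$ be self-extending with $\omega(r)\ge Cr$ for all $r$. Given $R>0$, put $s=\omega(d)\ge Cd>0$ and apply the definition to $f_s$ and $p$. It gives $q$ with $d(q,y_i)\le\omega(R)$ for all $i$, so \eqref{eq:simplexbound} holds with $r=\omega(R)$. Letting $N\to\infty$ we obtain $\cosh\omega(d)\le\cosh^2\omega(R)$. In the coordinate $x=\ell(R)$ we have $\ell(d)=2x$, so the function $\varphi(x)=\ell\big(\omega(\ell^{-1}(x))\big)$ satisfies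
\[
\varphi(2x)\le2\varphi(x)\qquad(x>0).
\]
This inequality carries the lower bound on $\omega$ from large scales, where $\ell$ is almost the identity, down to all scales. Indeed, $\frac12e^r\le\cosh r\le e^r$ gives $r-\log2\le\ell(r)\le r$, hence $\ell^{-1}(y)\ge y$ and $\varphi(y)\ge\omega(\ell^{-1}(y))-\log2\ge Cy-\log2$ for $y>0$. Therefore
\[
\varphi(x)\ge2^{-k}\varphi(2^kx)\ge Cx-2^{-k}\log2\qquad(k\ge1),
\]
and so $\varphi(x)\ge Cx$. With $x=\ell(r)$ this reads $\ell(\omega(r))\ge C\ell(r)=\ell(\omega_C(r))$, that is, $\omega(r)\ge\omega_C(r)$ for all $r>0$. The last claim follows from $\omega_C(r)/r\to\sqrt C$ as $r\to0$, by \eqref{eq:asym}.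
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{The bound on $\Lambda$.} Take $X=\mathbb H^N$, $Y=\mathbb H^{N-1}$ and $f=f_s$ with $s=Cd$, so that $\mathrm{Lip}(f)=C$. For any extension $F$ the point $q=F(p)$ satisfies $d(q,y_i)\le R\,\mathrm{Lip}(F)$ for all $i$, and \eqref{eq:simplexbound} gives
\[
\Lambda(C)\ge\mathcal L_{X,Y}(C)\ge\frac1R\operatorname{arccosh}\sqrt{\frac1N+\Big(1-\frac1N\Big)\cosh(Cd)} .
\]
As $N\to\infty$ the right side tends to $\frac1R\operatorname{arccosh}\sqrt{\cosh(Cd)}=\frac1R\,\omega_{1/2}(Cd)$.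

\emph{Small $C$.} As in Example~\ref{ex:triangle}, we map a large simplex onto a small one. The function $\omega_2$ is an increasing bijection of $[0,\infty)$, so we can choose $R=R(C)$ with $d=C^{-1/2}$. Then
\[
\frac{\Lambda(C)}C\ge\frac{\omega_{1/2}(Cd)}{Cd}\cdot\frac dR .
\]
As $C\to0$ we have $Cd\to0$ and $R\to\infty$, so by \eqref{eq:asym}, for $t=\frac12$ and $t=2$, the two factors tend to $\frac1{\sqrt2}$ and $2$.

\emph{The bound on $\alpha$.} The restriction comes from $C$ near $1$. Let $\alpha$ be a universal exponent, so that $\Lambda(C)\le C^\alpha$ on $[0,1)$. Fix $R>0$ and put $r(C)=\operatorname{arccosh}\sqrt{\cosh(Cd)}$, a smooth function for $C>0$ with $r(1)=R$. For $0<C<1$ we have $r(C)\le R\,\Lambda(C)\le RC^\alpha$, so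
\[
\frac{r(1)-r(C)}{1-C}\ge R\,\frac{1-C^\alpha}{1-C},
\]
and $C\to1$ gives $r'(1)\ge\alpha R$. Differentiating $\cosh^2r(C)=\cosh(Cd)$ at $C=1$ gives $2\cosh R\sinh R\;r'(1)=d\sinh d$, where $\sinh d=\sqrt{\cosh^4R-1}=\sinh R\sqrt{\cosh^2R+1}$. Hence
\begin{equation}\label{eq:alpha}
\alpha\le\frac{r'(1)}R=\frac{d\sqrt{\cosh^2R+1}}{2R\cosh R}.
\end{equation}
For $\cosh R=3$ we have $\cosh d=9$, so $R=\log(3+2\sqrt2)=1.76274\ldots$ and $d=\log(9+4\sqrt5)=2.88727\ldots$, and the right side of \eqref{eq:alpha} equals $\sqrt{10}\,d/(6R)=0.86326\ldots<0.8633$.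
\end{proof}

The right side of \eqref{eq:alpha} tends to $1$ at both ends: by \eqref{eq:asym} with $t=2$, the factors $d/R$ and $\sqrt{\cosh^2R+1}/\cosh R$ tend to $\sqrt2$ and $\sqrt2$ as $R\to0$, and to $2$ and $1$ as $R\to\infty$. For this family of simplices the restriction on the exponent thus comes from the intermediate scales, where the geometry is neither Euclidean nor tree-like.

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{CE}
Cheeger and Ebin, \emph{Comparison Theorems in Riemannian Geometry}.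

\bibitem{Gue}
Fran\c{c}ois Gu\'eritaud, \emph{Uniform Lipschitz extension in bounded curvature}, arXiv:1911.08186 (2019).

\end{thebibliography}
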